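# Tor of two ideals in general position: the bound by lex and opposite lex ideals

## 1. Lex ideals, strongly stable ideals, and general coordinates

Throughout, $K$ is an infinite field of characteristic $0$, $S=K[x_1,\dots,x_n]$ has its standard grading, and ideals are homogeneous. We write $HS_M(t)=\sum_d \dim_K M_d\,t^d$ for the Hilbert series of a graded module $M$.

Let $u=x^a$ and $v=x^b$ be distinct monomials of the same degree. Then $u>_{\mathrm{lex}}v$ if $a_i>b_i$ at the *smallest* index $i$ where $a$ and $b$ differ. This is the lexicographic order with $x_1>\cdots>x_n$. The order $>_{\mathrm{rlex}}$ is the lexicographic order with $x_n>\cdots>x_1$: $u>_{\mathrm{rlex}}v$ if $a_i>b_i$ at the *largest* index where they differ. (This is not the degree reverse lexicographic order.) Two consequences are used constantly: replacing a factor $x_i$ of a monomial by $x_j$ makes it lex-larger if $j<i$, and rlex-larger if $j>i$.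

Let $\rho$ be the automorphism $x_i\mapsto x_{n+1-i}$ of $S$. It is an involution, and $u>_{\mathrm{lex}}v$ if and only if $\rho(u)>_{\mathrm{rlex}}\rho(v)$.

**Definition 1 (lex and opposite lex ideals).** A monomial ideal $L$ is a *lex ideal* if for monomials $u,v$ of the same degree, $u\in L$ and $v>_{\mathrm{lex}}u$ imply $v\in L$. It is an *opposite lex ideal* if the same holds with $>_{\mathrm{rlex}}$.

By Macaulay's theorem, every homogeneous $I$ has a unique lex ideal $I^{\mathrm{lex}}$ with the same Hilbert function. Applying $\rho$, it also has a unique opposite lex ideal $I^{\mathrm{oplex}}=\rho(I^{\mathrm{lex}})$ with the same Hilbert function.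

*Example.* Let $n=3$, $I=(x_1,x_2)^2=(x_1^2,x_1x_2,x_2^2)$. In degree $d\ge1$ the monomials outside $I$ are $x_3^d,x_1x_3^{d-1},x_2x_3^{d-1}$, so $S/I$ has Hilbert function $1,3,3,3,\dots$. The first three monomials of degree 2 are $x_1^2,x_1x_2,x_1x_3$. Modulo these, the degree 3 part has basis the four monomials in $x_2,x_3$, so one more generator is needed, the next one in lex order: $x_2^3$. After that, $x_3^d,x_2x_3^{d-1},x_2^2x_3^{d-2}$ remain in each degree $d\ge 2$. So $I^{\mathrm{lex}}=(x_1^2,x_1x_2,x_1x_3,x_2^3)$ and $I^{\mathrm{oplex}}=(x_3^2,x_2x_3,x_1x_3,x_2^3)$.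

**Definition 2 (strongly stable).** A monomial ideal $B$ is *strongly stable* if $u\in B$, $x_j\mid u$, $i<j$ imply $x_iu/x_j\in B$. We call $C$ *opposite strongly stable* if $\rho(C)$ is strongly stable, that is, if factors may be replaced by factors of *higher* index. The same words apply to a set of monomials of one fixed degree.

It suffices to check the moves on generators: if $u=u'v$ with $u'$ a generator, a move that changes a factor of $v$ leaves $u'$ intact. Lex ideals are strongly stable, because the moves make monomials lex-larger.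

*Example.* $(x_1,x_2)^2\subset K[x_1,x_2,x_3]$ is strongly stable. It is not lex, since $x_1x_3>_{\mathrm{lex}}x_2^2$ is missing. The ideal $(x_1^2,x_2^2)$ is not strongly stable, since $x_1x_2$ is missing. In two variables a strongly stable set of monomials of degree $e$ contains with $x_1^{e-r}x_2^{r}$ all $x_1^{e-q}x_2^{q}$, $q<r$. So for $n=2$ strongly stable and lex mean the same.

**Definition 3 (general coordinates, generic initial ideal).** A matrix $h=(a_{ij})\in\mathrm{GL}_n(K)$ acts on $S$ by $h(x_i)=\sum_ja_{ji}x_j$. A property holds *for a general change of coordinates $g$* if it holds for all $g$ in some non-empty Zariski open subset of $\mathrm{GL}_n(K)$. The ideal $\mathrm{in}_{\mathrm{lex}}(gI)$ is the same for general $g$; it is called the *generic initial ideal* $\mathrm{Gin}_{\mathrm{lex}}(I)$. It has the Hilbert function of $I$.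

*Example.* Let $n=2$, $I=(x_1^2,x_2^2)$. Then $gI_2=\langle \ell_1^2,\ell_2^2\rangle$ with independent linear forms $\ell_1,\ell_2$. For general $g$ neither $\ell_j$ is proportional to $x_2$, and then $x_2^2\notin gI_2$: a combination $\alpha\ell_1^2+\beta\ell_2^2$ with $\alpha\beta\ne0$ is a quadratic form of rank 2, hence not a square of a linear form up to a scalar. So the projection of $gI_2$ to $\langle x_1^2,x_1x_2\rangle$ is injective, and $\mathrm{in}_{\mathrm{lex}}(gI)_2=\langle x_1^2,x_1x_2\rangle$. As $S/I$ has Hilbert function $1,2,1$, everything of degree 3 lies in $gI$. So $\mathrm{Gin}_{\mathrm{lex}}(I)=(x_1^2,x_1x_2,x_2^3)$.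

We use one classical fact: in characteristic $0$, $\mathrm{Gin}_{\mathrm{lex}}(I)$ is strongly stable (Galligo, Bayer–Stillman; Eisenbud, *Commutative Algebra*, Thms 15.20 and 15.23). In the examples above, $\mathrm{Gin}_{\mathrm{lex}}(x_1^2,x_2^2)$ is even lex.

**Definition 4 (the numbers $T$ and $E$).** Write $\mathrm{Tor}_i=\mathrm{Tor}_i^S$ with its natural grading and
$$T_{i,d}(I,J)=\dim_K\mathrm{Tor}_i(S/I,S/J)_d,\qquad E_{i,d}(I,J)=\sum_{k\ge0}(-1)^kT_{i+k,d}(I,J).$$
The sum is finite because $\mathrm{Tor}_k=0$ for $k>n$, and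
$$T_{i,d}=E_{i,d}+E_{i+1,d}.\tag{1}$$

*Example.* For $n=2$ and $I=J=(x_1,x_2)$, the Koszul complex gives $T_{0,0}=1$, $T_{1,1}=2$, $T_{2,2}=1$, all others $0$.

Three facts about $T$ will be used without comment. It is symmetric: $T_{i,d}(I,J)=T_{i,d}(J,I)$. It is invariant under simultaneous coordinate changes: $T_{i,d}(hI,hJ)=T_{i,d}(I,J)$ for $h\in\mathrm{GL}_n(K)$. Finally, $\mathrm{Tor}_0=S/(I+J)$ and $\mathrm{Tor}_1=(I\cap J)/IJ$. If $I$ or $J$ is $S$, all Tor's vanish on both sides of every inequality below, so from now on ideals are proper.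

## 2. The bound on Tor in general position

Move $J$ by a general $g$. How large can $\mathrm{Tor}_i(S/I,S/gJ)$ be if only the Hilbert functions of $I$ and $J$ are known? The natural candidate for the extreme case is the pair $I^{\mathrm{lex}},J^{\mathrm{oplex}}$: each ideal is as "lex" as possible, and they lean on opposite ends of the variables. The following conjecture is posed in Giulio Caviglia, Satoshi Murai, "On Hilbert functions of general intersections of ideals", arXiv:1303.6030 (2013).

**Conjecture.** Let $\mathrm{char}(K)=0$, and let $I,J\subset S$ be homogeneous ideals such that $\mathrm{Gin}_{\mathrm{lex}}(J)$ is lex. For a general change of coordinates $g$,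
$$\dim_K\mathrm{Tor}_i(S/I,S/g(J))_d\le\dim_K\mathrm{Tor}_i(S/I^{\mathrm{lex}},S/J^{\mathrm{oplex}})_d\quad\text{for all }d\ge0.$$

Two results are known and are quoted here.

- (K1) If $\mathrm{Gin}_{\mathrm{lex}}(J)$ is lex, then for general $g$: $\dim_K(I\cap g(J))_d\le\dim_K(I^{\mathrm{lex}}\cap J^{\mathrm{oplex}})_d$ for all $d\ge0$.
- (K2) For arbitrary $I,J$ and general $g$: $\dim_K(I\,g(J))_d\ge\dim_K(I^{\mathrm{lex}}J^{\mathrm{oplex}})_d$ for all $d\ge0$.

They settle $i=0,1$, because
$$T_{0,d}(I,gJ)=\dim S_d-\dim I_d-\dim J_d+\dim(I\cap gJ)_d,\qquad T_{1,d}(I,gJ)=\dim(I\cap gJ)_d-\dim(I\,gJ)_d,\tag{2}$$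
and the same formulas hold for the pair $I^{\mathrm{lex}},J^{\mathrm{oplex}}$, which has the same Hilbert functions. The statement is also known when $J$ is generated by linear forms. The conjecture is true for all $i$:

**Theorem 1.** Let $\mathrm{char}K=0$ and let $I,J$ be arbitrary homogeneous ideals. For general $g$,
$$T_{i,d}(I,g(J))\le T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})\quad\text{for all }i\ge2\text{ and }d\ge0.$$
If $\mathrm{Gin}_{\mathrm{lex}}(J)$ is lex, this holds for all $i\ge0$.

So for $i\ge2$ no hypothesis on $J$ is needed. For $i\ge2$ the proof rests on an exact formula. For a monomial $u\neq1$ let $\max(u)$ and $\min(u)$ be the largest and smallest index of a variable dividing $u$, and let $G(\cdot)$ denote the set of minimal monomial generators. Binomials $\binom ab$ occur only with $a,b\ge0$.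

**Theorem 2.** If $B$ is strongly stable and $C$ is opposite strongly stable (both proper), then for $i\ge2$
$$T_{i,d}(B,C)=\sum_{\substack{u\in G(B),\ m\in G(C),\ \max(u)>\min(m)\\ \deg u+\deg m=d-i+2}}\binom{\max(u)-\min(m)-1}{i-2}.$$

## 3. Principal ideals and two binary quadrics by hand

If $J=(f)$ is principal of degree $e$, then $S/gJ$ has a free resolution of length one and all $T_{i,d}(I,gJ)$ with $i\ge2$ vanish. Here $J^{\mathrm{lex}}=(x_1^e)$: the monomials with $x_1$-exponent at least $e$ are a top lex segment in each degree. So $J^{\mathrm{oplex}}=(x_n^e)$, and the right side vanishes too. For $i\ge2$ the first interesting case needs two generators on both sides.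

Let $n=2$ and $I=J=(x_1^2,x_2^2)$.

*Left side.* $S/I$ is resolved by the Koszul complex on $x_1^2,x_2^2$, so $\mathrm{Tor}_2(S/I,S/gJ)$ is $\{z\in S/gJ: x_1^2z=x_2^2z=0\}$ shifted by $4$. The Hilbert function of $S/gJ$ is $1,2,1$. Elements of degree 1 and 2 are killed, since the products have degree at least 3. The element $1$ is not killed, since $x_2^2\notin gJ$ for general $g$ (Section 1). So $\sum_dT_{2,d}(I,gJ)t^d=2t^5+t^6$.

*Right side.* $L=I^{\mathrm{lex}}=(x_1^2,x_1x_2,x_2^3)$ and $C=J^{\mathrm{oplex}}=(x_2^2,x_1x_2,x_1^3)$. The resolution of $S/L$ ends with $S(-3)\oplus S(-4)\to S(-2)^2\oplus S(-3)$, given by the syzygies $x_2\cdot x_1^2-x_1\cdot x_1x_2=0$ and $x_2^2\cdot x_1x_2-x_1\cdot x_2^3=0$. So $\mathrm{Tor}_2(S/L,S/C)$ is the kernel of $(a,b)\mapsto(x_2a,\,-x_1a+x_2^2b,\,-x_1b)$ on $(S/C)(-3)\oplus(S/C)(-4)$. In $S/C$, with basis $1,x_1,x_2,x_1^2$, we have $x_2^2=0$. The conditions are $x_2a=x_1a=0$ and $x_1b=0$. This means $a,b\in\langle x_2,x_1^2\rangle$, which gives $t^4+2t^5+t^6$.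

The inequality holds and is strict in degree 4. Theorem 2 agrees: $u\in\{x_1x_2,x_2^3\}$ has $\max(u)=2$, $m\in\{x_1x_2,x_1^3\}$ has $\min(m)=1$, and the four pairs have total degrees $4,5,5,6$.

## 4. Degeneration to a strongly stable and an opposite strongly stable ideal

The first move anyone would make is semicontinuity: replace $I$ and $gJ$ by initial ideals. This section does it carefully, for $T$ and for $E$ at once.

**Step 1: ranks control both $T$ and $E$.** First, $E_{0,d}(I,J)$ depends only on the Hilbert functions of $I,J$: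
$$\sum_dE_{0,d}(I,J)\,t^d=HS_{S/I}(t)\,HS_{S/J}(t)\,(1-t)^n.\tag{3}$$
Indeed, if $F_k=\bigoplus_jS(-j)^{\beta_{kj}}$ is a finite free resolution of $S/I$, then $HS_{S/I}=\sum_{k,j}(-1)^k\beta_{kj}t^j/(1-t)^n$. The alternating sum of the Hilbert series of the homology of $F\otimes S/J$ is that of its terms, namely $\sum_{k,j}(-1)^k\beta_{kj}t^j\,HS_{S/J}$.

Now suppose $T_{i,d}$ ($d$ fixed) is computed as the homology of a complex of finite-dimensional spaces $G_k$, with $g_k=\dim G_k$, $r_k=\mathrm{rank}(G_k\to G_{k-1})$, $r_0=0$. Then $T_{k,d}=g_k-r_k-r_{k+1}$, and telescoping gives $\sum_{k<i}(-1)^kT_{k,d}=\sum_{k<i}(-1)^kg_k+(-1)^ir_i$. Since $E_{0,d}=\sum_{k<i}(-1)^kT_{k,d}+(-1)^iE_{i,d}$,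
$$E_{i,d}=(-1)^i\Big(E_{0,d}-\sum_{k<i}(-1)^kg_k\Big)-r_i.\tag{4}$$
So, with the $g_k$ and the two Hilbert functions fixed, larger ranks mean smaller $T_{i,d}$ and smaller $E_{i,d}$.

**Lemma 1.** (a) There is a non-empty open $U\subset\mathrm{GL}_n(K)$ such that for all $i,d$ the number $T_{i,d}(I,gJ)$ is the same for all $g\in U$, and such that for $g\in U$ and every $h\in\mathrm{GL}_n(K)$
$$T_{i,d}(I,gJ)\le T_{i,d}(I,hJ),\qquad E_{i,d}(I,gJ)\le E_{i,d}(I,hJ).$$
(b) Let $B=\mathrm{Gin}_{\mathrm{lex}}(I)$ and $C=\rho(\mathrm{Gin}_{\mathrm{lex}}(J))$. For $g\in U$ and all $i,d$,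
$$T_{i,d}(I,gJ)\le T_{i,d}(B,C),\qquad E_{i,d}(I,gJ)\le E_{i,d}(B,C).$$

**Step 2: proof of (a).** The purpose is one open set that works for all degrees at once. Let $F$ be the minimal graded free resolution of $S/I$. Applying $g^{-1}$ to everything, $\mathrm{Tor}_i(S/I,S/gJ)\cong H_i(g^{-1}F\otimes S/J)$, where $g^{-1}F$ has the entries of its matrices transformed by $g^{-1}$. Let $A=K[\mathrm{GL}_n]$, a domain. Transforming the entries by the inverse of the universal matrix gives matrices over $A\otimes S$. After tensoring with $S/J$, it gives a finite complex $G$ of finitely generated graded $A\otimes S/J$-modules whose graded pieces are finitely generated free $A$-modules. Specializing $A\to K$ at the point $g$ gives $g^{-1}F\otimes S/J$.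

The images $\mathrm{Im}_k$ of the differentials and the homologies $H_k$ of $G$ are finitely generated over the finitely generated $A$-algebra $A\otimes S/J$. By generic freeness (Eisenbud, Thm 14.4) there is $0\ne a\in A$ such that all of them become free over $A_a$. Then the cycles $Z_k$, as extensions of $H_k$ by $\mathrm{Im}_k$, are free over $A_a$, and the sequences $0\to Z_k\to G_k\to\mathrm{Im}_{k-1}\to0$ and $0\to\mathrm{Im}_k\to Z_k\to H_k\to0$ split over $A_a$. (Here $\mathrm{Im}_{k}\subset G_k$.) So homology commutes with base change from $A_a$. The graded pieces of $H_k$ are finitely generated (as $A$ is noetherian) and projective over the domain $A_a$, so they have constant rank. Therefore $T_{i,d}(I,gJ)$ is constant on $U=D(a)$ for all $i,d$. The set $U$ has $K$-points because $K$ is infinite.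

Fix $h,i,d$. The set of $g$ at which the ranks $r_i,r_{i+1}$ in degree $d$ are at least those at $h$ is open (non-vanishing of minors) and contains $h$. Hence it meets $U$, as $\mathrm{GL}_n$ is irreducible. At a common point, Step 1 gives both inequalities. Since all $T_{i,d}(I,gJ)$, hence all $E_{i,d}(I,gJ)$, are constant on $U$, the inequalities hold on all of $U$.

**Step 3: proof of (b).** The purpose is to connect $(I,hJ)$, for suitable $h$, to $(B,C)$ in a one-parameter family. Since $\mathrm{in}_{\mathrm{rlex}}(hJ)=\rho(\mathrm{in}_{\mathrm{lex}}(\rho^{-1}hJ))$, the generic initial ideal of $J$ for $>_{\mathrm{rlex}}$ is $C$. Choose $g_1,g_2$ with $\mathrm{in}_{\mathrm{lex}}(g_1I)=B$ and $\mathrm{in}_{\mathrm{rlex}}(g_2J)=C$.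

For an integral weight $w$, $f=\sum_uc_uu$ and $w(f)$ the largest weight of a monomial of $f$, put $\tilde f=s^{w(f)}f(s^{-w_1}x_1,\dots,s^{-w_n}x_n)\in S[s]$. For an ideal $H$ let $\tilde H$ be generated by all $\tilde f$, $f\in H$. By Eisenbud, Thm 15.17, $S[s]/\tilde H$ is free over $K[s]$ and its fibre at $s=0$ is $S/\mathrm{in}_w(H)$. Its fibre at $s=c\ne0$ is $S/\lambda(c)H$ with $\lambda(c):x_i\mapsto c^{-w_i}x_i$. If $H$ is homogeneous, $\tilde H$ is homogeneous for $\deg s=0$: if $f=\sum_df_d$, then $\tilde f=\sum_ds^{w(f)-w(f_d)}\tilde f_d$. In particular $\mathrm{in}_w(H)$ has the Hilbert function of $H$.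

A weight realizing lex exists. Let $D$ bound the degrees of a homogeneous lex Gröbner basis of $g_1I$ and put $w_i=(D+1)^{n-i}$. On monomials of degree at most $D$, comparing weights is comparing base-$(D+1)$ digits, that is, lex. So $\mathrm{in}_w$ and $\mathrm{in}_{\mathrm{lex}}$ agree on the Gröbner basis, $\mathrm{in}_w(g_1I)\supset B$, and the two are equal by their Hilbert functions. In the same way there is $w'$ (with $w'_i=(D'+1)^{i-1}$) such that $\mathrm{in}_{w'}(g_2J)=C$.

Let $\tilde I,\tilde J\subset S[s]$ be the ideals so obtained from $g_1I$ and $g_2J$, with fibres $I_c=\lambda(c)g_1I$, $J_c=\lambda'(c)g_2J$ at $c\ne0$ and $B,C$ at $0$. Let $\tilde F$ be a graded resolution of $S[s]/\tilde I$ by finitely generated graded free $S[s]$-modules. All modules in this resolution, including $S[s]/\tilde I$, are free over $K[s]$. So $\tilde F\otimes K[s]/(s-c)$ is still exact and resolves $S/I_c$ (or $S/B$ if $c=0$). In each degree $\tilde F\otimes_{S[s]}S[s]/\tilde J$ is a complex of finitely generated free $K[s]$-modules,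 and its specialization at $s=c$ computes $\mathrm{Tor}(S/I_c,S/J_c)$ (or $\mathrm{Tor}(S/B,S/C)$). A matrix over $K[s]$ has its generic rank at all but finitely many $c$, and at most that rank at $0$. The Hilbert functions are constant in the family, so Step 1 shows that for fixed $i,d$ and all but finitely many $c$
$$T_{i,d}(I_c,J_c)\le T_{i,d}(B,C),\qquad E_{i,d}(I_c,J_c)\le E_{i,d}(B,C).$$
Finally $T_{i,d}(I_c,J_c)=T_{i,d}(I,hJ)$ with $h=(\lambda(c)g_1)^{-1}\lambda'(c)g_2$, and the same holds for $E$. Now (a) finishes the proof of Lemma 1. $\square$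

By the fact recalled in Section 1, $B$ is strongly stable and $C$ is opposite strongly stable.

## 5. The ideal $(x_1,x_2)^3$: no degeneration can finish the proof

One would like to continue in the same way from $(B,C)$ to $(I^{\mathrm{lex}},J^{\mathrm{oplex}})$. Taking generic initial ideals again is no use, because a strongly stable $I$ satisfies $\mathrm{Gin}_{\mathrm{lex}}(I)=I$. To see this, note that an upper triangular $b$ sends $x_j$ to a combination of $x_1,\dots,x_j$. So $b(u)$, $u\in I$, is a combination of monomials obtained from $u$ by lowering indices, $bI\subset I$, and $bI=I$ by dimensions. A general $g$ factors as $g=lb$ with $l$ lower and $b$ upper triangular, so $gI=lI$. Since $l(x_j)$ is a nonzero multiple of $x_j$ plus higher-index variables, $\mathrm{in}_{\mathrm{lex}}(l(u))=u$ for monomials $u$. So $\mathrm{in}_{\mathrm{lex}}(gI)\supset I$, with equality by Hilbert functions.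

Perhaps some other degeneration works? Semicontinuity would give the inequality for every $i$, in particular for $i=0$, and that is false.

**Proposition 1 (range).** Without the hypothesis on $\mathrm{Gin}_{\mathrm{lex}}(J)$, the inequality of the conjecture is false for $i=0$ and for $i=1$ in general. So the range $i\ge2$ in the first part of Theorem 1 cannot be enlarged.

*Proof.* Let $n=3$ and $I=J=(x_1,x_2)^3$. For every $g$ the planes $\langle x_1,x_2\rangle$ and $\langle g(x_1),g(x_2)\rangle$ in the three-dimensional space $S_1$ share a linear form $\ell\ne0$, and $\ell^3\in(I\cap gJ)_3$. On the other hand $\dim I_3=4$, so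
$$I^{\mathrm{lex}}_3=\langle x_1^3,x_1^2x_2,x_1^2x_3,x_1x_2^2\rangle,\qquad J^{\mathrm{oplex}}_3=\langle x_3^3,x_3^2x_2,x_3^2x_1,x_3x_2^2\rangle,$$
and these intersect in $0$. By (2), $T_{0,3}(I,gJ)\ge10-8+1=3>2=T_{0,3}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$. Products of the ideals live in degrees at least $6$, so (2) also gives $T_{1,3}(I,gJ)\ge1>0=T_{1,3}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$. $\square$

In this example Lemma 1 gives $B=I$ and $C=\rho J=(x_2,x_3)^3$, and $(I\cap\rho J)_3=\langle x_2^3\rangle$, so $T_{0,3}(B,C)=3>2$. Hence no flat family with constant Hilbert functions has $(B,C)$ as its general pair and $(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ as its special pair. The second half of the proof must use $i\ge2$.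

What one can use is the shift $\mathrm{Tor}_i(S/B,S/C)\cong\mathrm{Tor}_{i-1}(S/B,C)$ for $i\ge2$, together with a filtration of $C$ by generators. If $C'$ is $C$ with one generator $m$ removed, $C/C'\cong S/(C':m)(-\deg m)$, and the long exact sequence bounds $\dim\mathrm{Tor}_p(S/B,C)$ from above by a sum over generators. An upper bound is not enough: at the pair $(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ we need it to be the exact value, so the connecting maps must vanish. They do not vanish for free. Take $n=2$, $C=(x_2^2,x_1x_2)$, $m=x_1x_2$, $C'=(x_2^2)$, so $C/C'\cong S/(x_2)(-2)$, and take $B=(x_2)$, which is not strongly stable. Then $\mathrm{Tor}_1(S/B,C)=0$, because $x_2$ is a nonzerodivisor on $C\subset S$, while $\mathrm{Tor}_1(S/B,C/C')\cong S/(x_2)(-3)\ne0$. So the connecting map is injective and nonzero.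

The next two sections show that for strongly stable $B$ the connecting maps vanish. There are two reasons: $x_k$ kills the relevant Tor, and the inclusion that governs the connecting map is $x_k$ times another map.

## 6. Koszul homology of a strongly stable ideal on the last variables

Put $Q_k=(x_{k+1},\dots,x_n)$ for $0\le k\le n$, with $Q_n=0$. Let $B$ be strongly stable and proper, and let $h_p(k)$ be the Hilbert series of $\mathrm{Tor}_p(S/B,S/Q_k)=H_p(x_{k+1},\dots,x_n;S/B)$.

**Lemma 2.** For $p\ge1$ and $1\le k\le n$, $x_k\cdot\mathrm{Tor}_p(S/B,S/Q_k)=0$.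

**Step 1: a contraction of the Koszul complex in each multidegree.** Let $\mathcal K=K_\bullet(x_{k+1},\dots,x_n;S)$ with its $\mathbb Z^n$-grading. In multidegree $a$, $\mathcal K_p$ has basis the elements $(x^a/x_\sigma)e_\sigma$ with $\sigma\subset\{k+1,\dots,n\}$, $|\sigma|=p$, $x_\sigma\mid x^a$. If $p\ge1$ and this part is nonzero, then some $M>k$ has $a_M>0$. Fix such an $M$. On all of $\mathcal K$ in multidegree $a$ define
$$s(ve_\sigma)=\begin{cases}(v/x_M)\,e_M\wedge e_\sigma & M\notin\sigma,\\ 0& M\in\sigma.\end{cases}$$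
In the first case $v=x^a/x_\sigma$ is divisible by $x_M$, so $s$ is defined. We claim $\partial s+s\partial=\mathrm{id}$ in multidegree $a$.

- If $M\notin\sigma$, then $\partial s(ve_\sigma)=ve_\sigma-(v/x_M)\,e_M\wedge\partial e_\sigma$ and $s\partial(ve_\sigma)=(v/x_M)\,e_M\wedge\partial e_\sigma$. The sum is $ve_\sigma$.
- For $e_M\wedge e_\tau$ with $M\notin\tau$: $s(ve_M\wedge e_\tau)=0$, and $s\partial(ve_M\wedge e_\tau)=s(vx_Me_\tau)-s(ve_M\wedge\partial e_\tau)=ve_M\wedge e_\tau-0$.

**Step 2: $x_ks$ survives modulo $B$.** The map $s$ itself does not preserve $B\mathcal K$, because it divides by $x_M$. But if $v\in B$ and $x_M\mid v$, then $x_kv/x_M\in B$, because $k<M$ and $B$ is strongly stable. So $x_ks$ maps $B\mathcal K$ to $B\mathcal K$ and induces a map on $\mathcal K/B\mathcal K$ (from multidegree $a$ to $a+\varepsilon_k$, where $\varepsilon_k$ is the $k$-th unit vector) with $\partial(x_ks)+(x_ks)\partial=x_k$. If $z$ is a cycle of $\mathcal K_p/B\mathcal K_p$ of multidegree $a$, then $x_kz=\partial(x_ks\,z)$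 is a boundary. $\square$

**Lemma 3.** For $p\ge1$ and $0\le k\le n$,
$$h_p(k)=\sum_{u\in G(B),\ \max(u)>k}\binom{\max(u)-k-1}{p-1}t^{\deg u+p-1}.$$

*Example.* $n=2$, $B=(x_1^2,x_1x_2,x_2^3)$, $k=1$: $\mathrm{Tor}_1(S/B,S/(x_2))$ is the kernel of $x_2$ on $S/B=\langle1,x_1,x_2,x_2^2\rangle$, shifted by 1. The kernel is $\langle x_1,x_2^2\rangle$, so $h_1(1)=t^2+t^3$, in agreement with the generators $x_1x_2,x_2^3$.

*Proof.* Descending induction on $k$. For $k=n$ both sides are $0$. Let $k<n$.

**Step 1: add the variable $x_{k+1}$.** Write $H_p(k)=H_p(x_{k+1},\dots,x_n;S/B)$. Passing from $x_{k+2},\dots,x_n$ to $x_{k+1},\dots,x_n$ gives the long exact sequence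
$$H_p(k+1)(-1)\xrightarrow{x_{k+1}}H_p(k+1)\to H_p(k)\to H_{p-1}(k+1)(-1)\xrightarrow{x_{k+1}}H_{p-1}(k+1).$$
By Lemma 2 for $k+1$, multiplication by $x_{k+1}$ is zero on $H_q(k+1)$ for $q\ge1$. Hence
$$h_p(k)=h_p(k+1)+t\,h_{p-1}(k+1)\ (p\ge2),\qquad h_1(k)=h_1(k+1)+t\,HS_N(t),$$
where $N$ is the kernel of $x_{k+1}$ on $H_0(k+1)=S/(B+Q_{k+1})$.

**Step 2: $N$ is read off from generators.** $S/(B+Q_{k+1})$ has as basis the monomials of $K[x_1,\dots,x_{k+1}]$ outside $B$. So $N$ has as basis the monomials $v\in K[x_1,\dots,x_{k+1}]$ with $v\notin B$ and $u:=x_{k+1}v\in B$. Such a $u$ is a minimal generator. Otherwise $u/x_j\in B$ for some $x_j\mid u$. If $j=k+1$, then $v\in B$, a contradiction. If $j\le k$, then $x_{k+1}\mid u/x_j$, and strong stability gives $x_j(u/x_j)/x_{k+1}=v\in B$, a contradiction. Conversely, every $u\in G(B)$ with $\max(u)=k+1$ arises, from $v=u/x_{k+1}\notin B$. So $t\,HS_N(t)=\sum_{u\in G(B),\,\max(u)=k+1}t^{\deg u}$.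

**Step 3: conclude.** For $p=1$ the induction hypothesis and Step 2 give the claim. For $p\ge2$, Pascal's rule $\binom{\max(u)-k-2}{p-1}+\binom{\max(u)-k-2}{p-2}=\binom{\max(u)-k-1}{p-1}$ handles the $u$ with $\max(u)>k+1$. The $u$ with $\max(u)=k+1$ have coefficient $\binom0{p-1}=0$. $\square$

For $k=0$ we have $S/Q_0=K$. So for $B\ne0$, $\mathrm{Tor}_p(S/B,K)\ne0$ ($p\ge1$) exactly when $p\le\max\{\max(u):u\in G(B)\}$. This maximum is therefore the projective dimension of $S/B$.

## 7. Peeling off the generators of $C$ and the exact formula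

The order in which generators are removed matters. For $C=(x_2^2,x_1x_2)$ in two variables, removing $x_1x_2$ gives $(x_2^2):x_1x_2=(x_2)=Q_1$, but removing $x_2^2$ first gives $(x_1x_2):x_2^2=(x_1)$, which is no $Q_k$.

**Lemma 4.** Let $C\ne0$ be opposite strongly stable and proper. Let $m$ be the $>_{\mathrm{rlex}}$-smallest among the elements of $G(C)$ of maximal degree, $k=\min(m)$, and $C'$ the ideal generated by $G(C)\setminus\{m\}$. Then $C'$ is opposite strongly stable, $C':m=Q_k$, and $x_sm/x_k\in C'$ for every $s>k$.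

*Example.* $n=3$, $C=(x_3^2,x_2x_3,x_1x_3,x_2^3)$. First $m=x_2^3$, $k=2$, colon $(x_3)=Q_2$. Then $m=x_1x_3$, $k=1$, and $(x_3^2,x_2x_3):x_1x_3=(x_3,x_2)=Q_1$. Then $m=x_2x_3$, $k=2$, and $(x_3^2):x_2x_3=(x_3)=Q_2$. Finally $m=x_3^2$, $k=3$, and the colon is $0=Q_3$.

**Step 1: the last claim, and $Q_k\subset C':m$.** For $s>k$, $x_sm/x_k\in C$. It is not divisible by $m$, since its $x_k$-exponent is smaller. So another generator divides it, and $x_sm/x_k\in C'$. Hence $x_sm=x_k(x_sm/x_k)\in C'$.

**Step 2: $C':m\subset Q_k$.** Otherwise there are a monomial $w\in K[x_1,\dots,x_k]$ and $m'\in G(C)\setminus\{m\}$ with $m'\mid mw$. Write $m=x_k^am_+$ and $m'=m'_-m'_+$, separating variables of index $\le k$ from those of index $>k$. Then $m'_+\mid m_+$. The monomial $q=m/m'_+$ involves only variables of index $\ge k$, and $\deg q=\deg m-\deg m'_+\ge\deg m'_-$ because $\deg m$ is maximal. Choose $q'\mid q$ with $\deg q'=\deg m'_-$. Replacing the factors of $m'_-$ (indices $\le k$) one at a time by those of $q'$ (indices $\ge k$)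 shows $m'':=q'm'_+\in C$. Also $m''\mid qm'_+=m$, and $m$ is a minimal generator, so $m''=m$. Thus $\deg m'=\deg m''=\deg m$, and $m$ arises from $m'\ne m$ by raising indices. So $m>_{\mathrm{rlex}}m'$, which contradicts the choice of $m$.

**Step 3: $C'$ is opposite strongly stable.** It suffices to check moves on $m'\in G(C)\setminus\{m\}$. Let $x_i\mid m'$ and $j>i$. Then $x_jm'/x_i\in C$. If it is not in $C'$, it is divisible by $m$. As $\deg m'\le\deg m$, it equals $m$. Then $\deg m'=\deg m$ and $m>_{\mathrm{rlex}}m'$, again a contradiction. $\square$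

**Proposition 2.** Let $B$ be strongly stable and $C,C',m,k$ as in Lemma 4. For all $p\ge0$ the sequence
$$0\to\mathrm{Tor}_p(S/B,C')\to\mathrm{Tor}_p(S/B,C)\to\mathrm{Tor}_p(S/B,S/Q_k)(-\deg m)\to0$$
is exact.

**Step 1: the quotient.** $C/C'\cong Sm/(C'\cap Sm)=Sm/Q_km\cong(S/Q_k)(-\deg m)$, because $C'\cap Sm=(C':m)m=Q_km$. So it suffices to show that the connecting maps $\delta:\mathrm{Tor}_{p+1}(S/B,C/C')\to\mathrm{Tor}_p(S/B,C')$ vanish for all $p\ge0$.

**Step 2: factor $\delta$ through the inclusion of $Q_km$.** The inclusions give a map of exact sequences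
$$(0\to Q_km\to Sm\to Sm/Q_km\to0)\longrightarrow(0\to C'\to C\to C/C'\to0),$$
which is an isomorphism on the third terms. We identify these terms. By naturality $\delta=\mathrm{Tor}_p(S/B,\iota)\circ\partial$, where $\iota:Q_km\hookrightarrow C'$ is the inclusion and $\partial$ is the connecting map of the first sequence.

**Step 3: divide the inclusion by $x_k$.** Every element of $Q_km$ is divisible by $x_k$, and $x_sm/x_k\in C'$ for $s>k$ by Lemma 4. So $\varphi:Q_km\to C'$, $\varphi(v)=v/x_k$, is a well-defined $S$-linear map, and $\iota=x_k\varphi$. All maps are $S$-linear, so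
$$\delta=x_k\,\mathrm{Tor}_p(S/B,\varphi)\circ\partial=\mathrm{Tor}_p(S/B,\varphi)\circ\partial\circ x_k.$$
Here $x_k$ acts on $\mathrm{Tor}_{p+1}(S/B,S/Q_k)(-\deg m)$, where it is zero by Lemma 2, because $p+1\ge1$. $\square$

**Proof of Theorem 2.** By induction on $|G(C)|$ (the case $C=0$ is trivial), Proposition 2 shows that $\mathrm{Tor}_p(S/B,C)$ has Hilbert series $\sum_{m\in G(C)}t^{\deg m}h_p(\min(m))$. For $i\ge2$, the sequence $0\to C\to S\to S/C\to0$ gives $\mathrm{Tor}_i(S/B,S/C)\cong\mathrm{Tor}_{i-1}(S/B,C)$. So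
$$\sum_dT_{i,d}(B,C)\,t^d=\sum_{m\in G(C)}t^{\deg m}\,h_{i-1}(\min(m)).\tag{5}$$
Lemma 3 with $p=i-1\ge1$ gives the formula: a pair $(u,m)$ contributes $\binom{\max(u)-\min(m)-1}{i-2}$ in degree $d=\deg m+\deg u+i-2$. $\square$

*Example.* $n=3$, $I=J=(x_1,x_2)^2$. For the pair $I$, $\rho J=(x_2,x_3)^2$ we have $\max(u)\le2\le\min(m)$ always, so all $T_{i,d}$ with $i\ge2$ vanish. For $I^{\mathrm{lex}}=(x_1^2,x_1x_2,x_1x_3,x_2^3)$ and $J^{\mathrm{oplex}}=(x_3^2,x_2x_3,x_1x_3,x_2^3)$, the pairs $(u,m)$ with $\max(u)>\min(m)$ are $(x_1x_2,x_1x_3)$, $(x_1x_3,x_2x_3)$, $(x_1x_3,x_1x_3)$, $(x_1x_3,x_2^3)$, $(x_2^3,x_1x_3)$. So $\sum_dT_{2,d}t^d=3t^4+2t^5$. For $i=3$ only $(x_1x_3,x_1x_3)$ contributes, giving $t^5$.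

## 8. Counting monomials by largest variable: Bigatti's inequality

In Theorem 2, fix $m$: each generator $u$ of $B$ is weighted by a nondecreasing function of $\max(u)$. So we must show that passing from $B$ to $B^{\mathrm{lex}}$ can only increase such weighted counts.

For a set $A$ of monomials of one degree let $m_j(A)=\#\{u\in A:\max(u)=j\}$ and $m_{\le t}(A)=\sum_{j\le t}m_j(A)$, with the convention $\max(1)=1$. For a monomial ideal $B$, $B_e$ also denotes its set of monomials of degree $e$. For $n=3$, $B=(x_1,x_2)^2$ and $L=B^{\mathrm{lex}}$, the values $m_{\le1},m_{\le2},m_{\le3}$ are $1,3,3$ on $B_2$ and $1,2,3$ on $L_2$. The lex set has its largest variables further out.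

**Step 1: multiplication by the variables.** Let $A$ be a strongly stable set of monomials of degree $e$ in $x_1,\dots,x_N$. The map $v\mapsto v/x_{\max(v)}$ is a bijection from the elements of $\{x_1,\dots,x_N\}A$ with $\max=j$ to the elements of $A$ with $\max\le j$, with inverse $w\mapsto x_jw$. Only "it lands in $A$" needs an argument. Let $v=x_lw$ with $w\in A$ and $\max(v)=j$. If $l=j$, then $v/x_j=w$. If $l<j$, then $x_j\mid w$ and $v/x_j=x_lw/x_j\in A$. Hence
$$|\{x_1,\dots,x_N\}A|=\sum_{j=1}^Nm_{\le j}(A),\tag{6}$$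
and for a strongly stable proper ideal $B$ and $e\ge1$
$$\#\{u\in G(B)_e:\max(u)=j\}=m_j(B_e)-m_{\le j}(B_{e-1}).\tag{7}$$

**Step 2: lex segments stay lex segments.** A lex segment of degree $e$ is a set of monomials of degree $e$ that contains with $u$ every lex-larger monomial of degree $e$. If $\Lambda$ is a lex segment in $x_1,\dots,x_N$, so is $\{x_1,\dots,x_N\}\Lambda$. To prove this we first show: if $v>_{\mathrm{lex}}v'$ have the same degree, then $v/x_{\max(v)}\ge_{\mathrm{lex}}v'/x_{\max(v')}$. Let $i$ be the first index where the exponents differ, $v_i>v'_i$. Equal degrees force $\max(v')>i$, so $v'/x_{\max(v')}$ has the exponents of $v'$ at indices $\le i$. Also $\max(v)\ge i$. If $\max(v)>i$, the quotients first differ at $i$, in the right direction. If $\max(v)=i$, then $v/x_i$ has exponent $v_i-1\ge v'_i$ at $i$. If this inequality is strict, we are done. If $v_i-1=v_i'$, both quotients agree at indices $\le i$, the first has nothing beyond $i$, and as degrees are equal they coincide.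

Now let $v'\in\{x_1,\dots,x_N\}\Lambda$ and $v>_{\mathrm{lex}}v'$. By Step 1, $v'/x_{\max(v')}\in\Lambda$. So $v/x_{\max(v)}\in\Lambda$ and $v\in\{x_1,\dots,x_N\}\Lambda$.

**Lemma 5** (Bigatti, Comm. Algebra 21 (1993), Thm 2.1). Let $A$ be a strongly stable set of monomials of degree $e$ in $x_1,\dots,x_N$, and $\Lambda$ a lex segment of degree $e$ in these variables with $|\Lambda|\le|A|$. Then $m_{\le t}(\Lambda)\le m_{\le t}(A)$ for all $t$.

**Step 3: set up the induction.** We prove Lemma 5 by induction on $N$. The cases $N=1$, $e=0$ and $t=N$ are trivial. Let $N\ge2$, $e\ge1$. Write $A=\bigsqcup_ix_N^iA_i$ and $\Lambda=\bigsqcup_ix_N^i\Lambda_i$ with $A_i,\Lambda_i$ sets of monomials of degree $e-i$ in $x_1,\dots,x_{N-1}$. The $A_i$ are strongly stable, the $\Lambda_i$ are lex segments, and $\{x_1,\dots,x_{N-1}\}A_{i+1}\subset A_i$ (replace one $x_N$).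

**Step 4: make each slice of $A$ lex.** Let $A_i^*$ be the lex segment of degree $e-i$ in $N-1$ variables with $|A_i^*|=|A_i|$. By (6) and induction,
$$|\{x_1,\dots,x_{N-1}\}A^*_{i+1}|=\sum_{t\le N-1}m_{\le t}(A^*_{i+1})\le\sum_{t\le N-1}m_{\le t}(A_{i+1})=|\{x_1,\dots,x_{N-1}\}A_{i+1}|\le|A_i|=|A_i^*|.$$
By Step 2 the set on the left is a lex segment, so it is contained in $A_i^*$. Hence $A^*=\bigsqcup_ix_N^iA_i^*$ is strongly stable: moves inside a slice are fine, and replacing one $x_N$ by $x_j$ leads from slice $i+1$ into slice $i$. Also $|A^*|=|A|$.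

**Step 5: the case $t=N-1$.** Since $m_{\le N-1}(A)=|A_0|$, and likewise for $\Lambda$, we must show $|\Lambda_0|\le|A_0|$. Suppose $|\Lambda_0|>|A_0^*|$. As both are lex segments, there is $w\in\Lambda_0$ that is lex-smaller than all elements of $A_0^*$. Let $v=v'x_N^i\in A^*$ with $v'$ in $x_1,\dots,x_{N-1}$. By strong stability $v'x_{N-1}^i\in A^*_0$, so $v'x_{N-1}^i>_{\mathrm{lex}}w$. Both are monomials of the same degree in $x_1,\dots,x_{N-1}$, so their first difference is at an index $<N-1$. At those indices $v$ has the same exponents as $v'x_{N-1}^i$, so $v>_{\mathrm{lex}}w$ and therefore $v\in\Lambda$, $v\ne w$. Thus $A^*\subset\Lambda\setminus\{w\}$ and $|A|<|\Lambda|$, a contradiction.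

**Step 6: the case $t<N-1$.** Here $m_{\le t}(A)=m_{\le t}(A_0)$ and $m_{\le t}(\Lambda)=m_{\le t}(\Lambda_0)$. As $|\Lambda_0|\le|A_0|$ by Step 5, induction applies to $A_0$ and $\Lambda_0$. $\square$

**Lemma 6.** Let $B$ be strongly stable and proper, $L=B^{\mathrm{lex}}$, and $\phi:\{1,\dots,n\}\to\mathbb R_{\ge0}$ nondecreasing. Then for all $e$
$$\sum_{u\in G(B)_e}\phi(\max(u))\le\sum_{u\in G(L)_e}\phi(\max(u)).$$

*Proof.* For $e=0$ both sides are empty sums. For $e\ge1$, (7) shows that the left side is $\sum_j\phi(j)m_j(B_e)-\sum_j\phi(j)m_{\le j}(B_{e-1})$, and summation by parts gives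
$$\sum_j\phi(j)m_j(B_e)=\phi(n)|B_e|-\sum_{t<n}\big(\phi(t+1)-\phi(t)\big)m_{\le t}(B_e).\tag{8}$$
The same holds for $L$, which is strongly stable. We have $|B_e|=|L_e|$. Lemma 5 for degree $e$, with the increments of $\phi$ nonnegative, shows that (8) does not decrease when $B$ is replaced by $L$. Lemma 5 for degree $e-1$, with $\phi\ge0$, shows that the subtracted sum does not increase. $\square$

## 9. From strongly stable pairs to the lex and opposite lex pair

**Proof of Theorem 1.** Let $i\ge2$, $B=\mathrm{Gin}_{\mathrm{lex}}(I)$, $C=\rho(\mathrm{Gin}_{\mathrm{lex}}(J))$, and let $U$ be as in Lemma 1. Since $B$ and $\rho C$ have the Hilbert functions of $I$ and $J$, $B^{\mathrm{lex}}=I^{\mathrm{lex}}$, $(\rho C)^{\mathrm{lex}}=J^{\mathrm{lex}}$ and $\rho(J^{\mathrm{lex}})=J^{\mathrm{oplex}}$.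

**Step 1: degenerate.** For $g\in U$, Lemma 1 gives $T_{i,d}(I,gJ)\le T_{i,d}(B,C)$.

**Step 2: replace $B$ by $I^{\mathrm{lex}}$.** In Theorem 2 fix $m\in G(C)$. The function with $\phi(j)=\binom{j-\min(m)-1}{i-2}$ for $j>\min(m)$ and $\phi(j)=0$ for $j\le\min(m)$ is nonnegative and nondecreasing. Lemma 6 in degree $e=d-i+2-\deg m$, summed over $m$, gives $T_{i,d}(B,C)\le T_{i,d}(I^{\mathrm{lex}},C)$.

**Step 3: exchange the roles and replace the other ideal.** By symmetry and by applying $\rho$, $T_{i,d}(I^{\mathrm{lex}},C)=T_{i,d}(\rho C,\rho I^{\mathrm{lex}})$. Here $\rho C$ is strongly stable and $\rho I^{\mathrm{lex}}$ is opposite strongly stable. Step 2 applied to this pair gives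
$$T_{i,d}(\rho C,\rho I^{\mathrm{lex}})\le T_{i,d}(J^{\mathrm{lex}},\rho I^{\mathrm{lex}})=T_{i,d}(I^{\mathrm{lex}},\rho J^{\mathrm{lex}})=T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}}).$$
This proves the claim for $i\ge2$, all $d$ and all $g\in U$, with no hypothesis on $J$.

**Step 4: $i=0,1$.** If $\mathrm{Gin}_{\mathrm{lex}}(J)$ is lex, (K1), (K2) and (2) give the inequalities for general $g$ and all $d$. Intersecting the finitely many non-empty open sets involved proves the statement for all $i\ge0$. $\square$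

## 10. Alternating sums

Lemma 1 was proved for $E$ as well as for $T$. The comparison with lex ideals also works for $E$, and by (1) this refines Theorem 1.

**Theorem 3.** Let $\mathrm{char}K=0$ and let $I,J$ be arbitrary homogeneous ideals. For general $g$,
$$E_{i,d}(I,gJ)\le E_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})\quad\text{for all }i\ge2,\ d\ge0.$$
If $\mathrm{Gin}_{\mathrm{lex}}(J)$ is lex, this also holds for $i=1$ (and it is an equality for $i=0$).

*Proof.* **Step 1: $i=0,1$.** $E_0$ depends only on Hilbert functions by (3), and $E_1=T_0-E_0$, so $i=1$ is the case $i=0$ of the conjecture, which follows from (K1) and (2).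

**Step 2: rewrite $h_p(k)$ so that alternating sums telescope.** Let $i\ge2$. Lemma 1 gives $E_{i,d}(I,gJ)\le E_{i,d}(B,C)$ for $g\in U$, with $B,C$ as before. For $p\ge1$ put $A^{(k)}_p(B,e)=\sum_{j>k}\binom{j-k-1}{p-1}m_j(B_e)$; this is $0$ for $p>n$. By Lemma 3 and (7),
$$[t^d]h_p(k)=A^{(k)}_p(B,d-p+1)-\sum_{j>k}\binom{j-k-1}{p-1}m_{\le j}(B_{d-p}).$$
(If $d-p+1\le0$, everything is zero because $B$ is proper.) Exchange the order of summation and use $\sum_{j=k+1}^n\binom{j-k-1}{p-1}=\binom{n-k}p$ and, for $j'>k$, $\sum_{j=j'}^n\binom{j-k-1}{p-1}=\binom{n-k}p-\binom{j'-k-1}p$: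
$$\sum_{j>k}\binom{j-k-1}{p-1}m_{\le j}(B_{d-p})=\sum_{j'}m_{j'}(B_{d-p})\sum_{j\ge\max(j',k+1)}\binom{j-k-1}{p-1}=\binom{n-k}p|B_{d-p}|-A^{(k)}_{p+1}(B,d-p).$$
Hence
$$[t^d]h_p(k)=A^{(k)}_p(B,d-p+1)+A^{(k)}_{p+1}(B,d-p)-\binom{n-k}p|B_{d-p}|.$$
With $a_q=A^{(k)}_{p+q}(B,d-p-q+1)$, the first two terms of $[t^d]h_{p+q}(k)$ are $a_q+a_{q+1}$. So
$$\sum_{q\ge0}(-1)^q[t^d]h_{p+q}(k)=A^{(k)}_p(B,d-p+1)+(\text{a term depending only on }n,k,p,d\text{ and the Hilbert function of }B).$$

**Step 3: compare $B$ with $L=B^{\mathrm{lex}}$.** By (5), applied to all indices $\ge i$,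
$$E_{i,d}(L,C)-E_{i,d}(B,C)=\sum_{m\in G(C)}\delta^{(\min m)}_{i-1}(d-\deg m-i+2),\tag{9}$$
where, by summation by parts as in (8),
$$\delta^{(k)}_p(e):=A^{(k)}_p(L,e)-A^{(k)}_p(B,e)=\sum_{t<n}\big(\phi(t+1)-\phi(t)\big)\big(m_{\le t}(B_e)-m_{\le t}(L_e)\big)\ge0,\tag{10}$$
with $\phi(j)=\binom{j-k-1}{p-1}$ for $j>k$ and $\phi(j)=0$ for $j\le k$. Nonnegativity is Lemma 5, and indeed each summand is nonnegative. So $E_{i,d}(B,C)\le E_{i,d}(L,C)$ whenever $B$ is strongly stable and $C$ opposite strongly stable.

**Step 4: exchange the roles.** As in Section 9, $E_{i,d}(I^{\mathrm{lex}},C)=E_{i,d}(\rho C,\rho I^{\mathrm{lex}})\le E_{i,d}(J^{\mathrm{lex}},\rho I^{\mathrm{lex}})=E_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$. $\square$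

The case $i=2$ is a familiar inequality. By (2), $E_{2,d}=T_{1,d}-T_{0,d}+E_{0,d}=\text{const}-\dim(I\,gJ)_d$, with a constant depending only on Hilbert functions. So the case $i=2$ of Theorem 3 is equivalent to $\dim(I\,gJ)_d\ge\dim(I^{\mathrm{lex}}J^{\mathrm{oplex}})_d$, and (K2) is reproved here.

## 11. The big cell and sharpness

**Proposition 3 (sharpness).** If $I,J$ are strongly stable, then $T_{i,d}(I,gJ)=T_{i,d}(I,\rho J)$ for general $g$ and all $i,d$. In particular, for $i\ge2$ the generic Tor of two strongly stable ideals is given by Theorem 2, and the bound of Theorem 1 is attained for every pair of Hilbert functions, by the pair $I^{\mathrm{lex}},J^{\mathrm{lex}}$.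

*Proof.* Let $\mathcal B$ be the group of upper triangular matrices. By Section 5, strongly stable ideals are fixed by $\mathcal B$. The set $\mathcal B\rho\mathcal B=\rho\,(\rho\mathcal B\rho)\,\mathcal B$ is $\rho$ times the set of products (lower triangular)(upper triangular), that is, $\rho$ times the set of invertible matrices with nonzero leading principal minors. So it is open and non-empty. For $g=b_1\rho b_2$ in it, $gJ=b_1\rho J$ and $I=b_1I$, so
$$T_{i,d}(I,gJ)=T_{i,d}(b_1I,b_1\rho J)=T_{i,d}(I,\rho J).$$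
For the last claim note $\rho(J^{\mathrm{lex}})=J^{\mathrm{oplex}}$. $\square$

## 12. Equality for strongly stable ideals

**Theorem 4.** Let $I,J$ be non-zero proper strongly stable ideals, $i\ge2$, $\mu(I):=\max\{\max(u):u\in G(I)\}$ (the projective dimension of $S/I$), and $g$ general. The following are equivalent:

1. $T_{i,d}(I,gJ)=T_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ for all $d$;
2. $E_{i,d}(I,gJ)=E_{i,d}(I^{\mathrm{lex}},J^{\mathrm{oplex}})$ for all $d$;
3. for all $t<n$ with $t\ge n-\mu(J)+i-1$, the ideals $I+(x_{t+1},\dots,x_n)$ and $I^{\mathrm{lex}}+(x_{t+1},\dots,x_n)$ have the same Hilbert function, and for all $t<n$ with $t\ge n-\mu(I^{\mathrm{lex}})+i-1$, the ideals $J+(x_{t+1},\dots,x_n)$ and $J^{\mathrm{lex}}+(x_{t+1},\dots,x_n)$ have the same Hilbert function.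

In particular, equality in condition 1 for some $i\ge2$ implies equality for all larger indices.

*Example.* $n=3$, $I=J=(x_1,x_2)^2$, so $\mu(J)=2$ and $\mu(I^{\mathrm{lex}})=3$. For $i=2$ and for $i=3$ condition 3 involves $t=2$. The quotients by $I+(x_3)$ and $I^{\mathrm{lex}}+(x_3)$ have Hilbert functions $1,2$ and $1,2,1$. So there is no equality for $i=2,3$, in accordance with the values $0$ against $3t^4+2t^5$ and $0$ against $t^5$ found in Section 7. For $i\ge4$ the condition is empty, and both sides are $0$.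

*Proof.* Put $C=\rho J$ and $L=I^{\mathrm{lex}}$. By Proposition 3 we may replace $gJ$ by $C$.

**Step 1: split the defect into two nonnegative parts.** Since $E_{i,d}(L,\rho J^{\mathrm{lex}})=E_{i,d}(J^{\mathrm{lex}},\rho L)$ and $E_{i,d}(L,C)=E_{i,d}(J,\rho L)$,
$$E_{i,d}(L,J^{\mathrm{oplex}})-E_{i,d}(I,C)=\big(E_{i,d}(L,C)-E_{i,d}(I,C)\big)+\big(E_{i,d}(J^{\mathrm{lex}},\rho L)-E_{i,d}(J,\rho L)\big),$$
and both brackets are nonnegative by (9) and (10). So condition 2 holds if and only if both brackets vanish for all $d$. By (9) with $B=I$, the first bracket vanishes for all $d$ if and only if $\delta^{(k)}_{i-1}(e)=0$ for all $e$ and all $k\in\mathcal M:=\{\min(m):m\in G(C)\}$.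

**Step 2: $\mathcal M$ is the interval $[k_0,n]$ with $k_0=n+1-\mu(J)$.** This makes the condition explicit. Since $\min(\rho(u))=n+1-\max(u)$, the smallest element of $\mathcal M$ is $k_0$. Let $k\in\mathcal M$, $k<n$, and let $m=x_k^am_+\in G(C)$ with $\min(m)=k$, $a\ge1$ and $m_+$ in variables of index $>k$. Then $x_{k+1}^am_+\in C$ is divisible by some $m''\in G(C)$, which involves only variables of index $\ge k+1$. If $x_{k+1}\nmid m''$, then $m''\mid m_+$, which contradicts the minimality of $m$. So $\min(m'')=k+1\in\mathcal M$.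

**Step 3: which increments are positive.** Let $p=i-1$ and let $\phi$ be as in (10). If $p=1$, then $\phi(t+1)-\phi(t)$ is positive exactly for $t=k$. If $p\ge2$, it is $0$ for $t\le k$ and equals $\binom{t-k-1}{p-2}$ for $t>k$, so it is positive exactly for $t\ge k+p-1$. All summands in (10) are nonnegative, so $\delta^{(k)}_p(e)=0$ if and only if $m_{\le t}(I_e)=m_{\le t}(L_e)$ for every $t<n$ with positive increment.

**Step 4: condition 2 is equivalent to condition 3.** Let $k$ run through $\mathcal M=[k_0,n]$. For $p=1$ the relevant $t$ are all $t<n$ with $t\ge k_0$; this is where the interval is used. For $p\ge2$ they are all $t<n$ with $t\ge k_0+p-1$. In both cases the condition is $t\ge k_0+i-2=n-\mu(J)+i-1$. Finally $m_{\le t}(I_e)=\dim(I\cap K[x_1,\dots,x_t])_e$, and $S/(I+(x_{t+1},\dots,x_n))=K[x_1,\dots,x_t]/(I\cap K[x_1,\dots,x_t])$. So the vanishing of the first bracket for all $d$ is the first half of condition 3. The second bracket is the first one with $(I,J)$ replaced by $(J,L)$, and it gives the second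 half.

**Step 5: condition 1 is equivalent to condition 2.** Condition 3 for $i$ implies condition 3 for $i+1$, since the range of $t$ shrinks. By Step 4, condition 2 for $i$ implies condition 2 for $i+1$. As $T_i=E_i+E_{i+1}$ and the defects of $E_i$ and $E_{i+1}$ are both nonnegative, condition 1 for $i$ is equivalent to condition 2 for $i$ and for $i+1$ together, hence to condition 2 for $i$. The last assertion follows from the same monotonicity of condition 3. $\square$
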